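# Weighted planes with ample anticanonical class and no 2-hereditary tilting bundle

Throughout, $k$ is an algebraically closed field of characteristic zero, $\mathsf D$ is the $k$-dual, and $\chi(E,E')=\sum_j(-1)^j\dim\operatorname{Ext}^j(E,E')$.

## 1. Sums of line bundles over $x_1^2+x_2^3+x_3^{11}+x_4^{13}=0$

A surface that carries a tilting bundle can be traded, on the level of derived categories, for a finite dimensional algebra. One may ask more: that the algebra behave well under all powers of its Serre functor. Which surfaces, with weights attached to some curves, allow this? We start with one surface, where the first attempt is decided in a few lines.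

**The surface.** Take the lines $X_1=0$, $X_2=0$, $X_3=0$, $X_1+X_2+X_3=0$ in $\mathbb P^2$; no three of them meet. Attach the weights $2,3,11,13$. Attaching a weight $p$ to a line means adjoining a $p$-th root of its equation, so we write $X_1=x_1^2$, $X_2=x_2^3$, $X_3=x_3^{11}$, $-(X_1+X_2+X_3)=x_4^{13}$ and get the graded ring
$$R=k[x_1,x_2,x_3,x_4]/(x_1^2+x_2^3+x_3^{11}+x_4^{13}),\qquad \deg x_i=429,\ 286,\ 78,\ 66 .$$
The equation has degree $858=2\cdot3\cdot11\cdot13$. A coherent sheaf on the weighted plane $\mathbb X$ is a finitely generated graded $R$-module, up to modules of finite length. Let $\mathcal O(n)$ be the sheaf of $R(n)$, where $R(n)_m=R_{n+m}$. Section 4 proves, for a class of examples containing this one, that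

* $\operatorname{Hom}(\mathcal O(n),\mathcal O(m))=R_{m-n}$ and $\operatorname{Ext}^1(\mathcal O(n),\mathcal O(m))=0$; in particular $\operatorname{End}\mathcal O(n)=R_0=k$;
* the canonical bundle is $\omega=\mathcal O(858-(429+286+78+66))=\mathcal O(858-859)=\mathcal O(-1)$.

Everything below comes from that $-1$.

For every weighted projective surface $\mathbb X$ (general definition in Section 2), $-\otimes\omega[2]$ is the Serre functor of the bounded derived category $D^b_c(\mathbb X)$ of coherent sheaves, so
$$\operatorname{Ext}^j(E,E')\cong\mathsf D\operatorname{Ext}^{2-j}(E',E\otimes\omega),$$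
and $\operatorname{Ext}^j$ between bundles vanishes for $j\notin\{0,1,2\}$.

**Definition (tilting bundle).** A tilting bundle on $\mathbb X$ is a bundle $\mathcal T$ with $\operatorname{Ext}^i(\mathcal T,\mathcal T)=0$ for all $i>0$ whose thick closure is all of $D^b_c(\mathbb X)$. Then $\Lambda=\operatorname{End}\mathcal T$ is a finite dimensional algebra, and $F=\mathbf R\operatorname{Hom}(\mathcal T,-)$ is an equivalence $D^b_c(\mathbb X)\simeq D^b_{fg}(\Lambda)$. Note that $H^j(F(E))=\operatorname{Ext}^j(\mathcal T,E)$. The indecomposable summands of $\mathcal T$ are written $T_a$.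

**Definition (2-hereditary, following Herschend–Iyama–Oppermann).** A finite dimensional algebra $\Lambda$ of global dimension $\le2$ is *2-hereditary* if $\nu_2^i(\Lambda)\in D^{2\mathbb Z}(\operatorname{mod}\Lambda)$ for all $i\in\mathbb Z$. Here $\nu=-\otimes^{\mathbf L}\mathsf D\Lambda$ is the derived Nakayama functor, which is the Serre functor of $D^b(\operatorname{mod}\Lambda)$; $\nu_2=\nu\circ[-2]$; and $D^{2\mathbb Z}(\operatorname{mod}\Lambda)=\operatorname{add}\{M[2j]:M\in\operatorname{mod}\Lambda,\ j\in\mathbb Z\}$. A tilting bundle is 2-hereditary if its endomorphism algebra is.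

Serre functors are unique, so $F$ carries $-\otimes\omega[2]$ to $\nu$. Hence
$$F(E\otimes\omega)\cong\nu_2F(E),\qquad\text{in particular}\qquad \nu_2^{i}\Lambda\cong F(\mathcal T\otimes\omega^{i}).\qquad(1)$$

**Example ($\mathbb P^2$ without weights).** Here $\omega=\mathcal O(-3)$, and $\mathcal T=\mathcal O\oplus\mathcal O(1)\oplus\mathcal O(2)$ is tilting (Beilinson). Its algebra has three simple modules and all arrows of its quiver go one way, so its global dimension is at most $2$. Now $\operatorname{Ext}^j(\mathcal T,\mathcal T\otimes\omega^{-i})$ is the sum of the $H^j(\mathcal O(b-a+3i))$ with $0\le a,b\le2$. On $\mathbb P^2$, a sheaf $\mathcal O(m)$ has no cohomology outside degree $0$ if $m\ge-2$, and none outside degree $2$ if $m\le-1$. If $i\ge0$ then $b-a+3i\ge-2$; if $i<0$ then $b-a+3i\le-1$. So by (1), $\nu_2^{-i}\Lambda$ is a module for $i\ge0$ and a module shifted by $[-2]$ for $i<0$. Thus $\mathcal T$ is 2-hereditary.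

The pattern in this example is forced in general.

**Lemma 1.** Let $\mathcal T$ be a 2-hereditary tilting bundle. Then $\operatorname{Ext}^j(\mathcal T,\mathcal T\otimes\omega^{-i})=0$ unless ($i\ge0$ and $j=0$) or ($i<0$ and $j=2$).

*Proof.* First we show that each $F(T_a\otimes\omega^{i})$ sits in one degree. It is indecomposable, because $F$ is an equivalence and $\omega$ is invertible. By (1) it is a summand of $\nu_2^i\Lambda\in D^{2\mathbb Z}(\operatorname{mod}\Lambda)$. By Krull–Schmidt it has the form $M[2j]$ with $M$ a nonzero module. Its cohomology $\operatorname{Ext}^*(\mathcal T,T_a\otimes\omega^i)$ lives in degrees $0,1,2$, so it is concentrated in degree $0$ or in degree $2$.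

Next we show by induction that for $i\ge0$ it is $F(T_a\otimes\omega^{-i})$ in degree $0$. For $i=0$ this is clear, since $\mathcal T$ is tilting. Suppose $F(T_a\otimes\omega^{-(i-1)})=N_0$ is in degree $0$ but $F(T_a\otimes\omega^{-i})=N[-2]$ with $N\in\operatorname{mod}\Lambda$. By (1), $N_0\cong\nu_2(N[-2])=\nu(N)[-4]$, so $\nu N\cong N_0[4]$ is nonzero in degree $-4$. But $\operatorname{gl.dim}\Lambda\le2$, so $\nu N=N\otimes^{\mathbf L}\mathsf D\Lambda$ has cohomology only in degrees $-2,-1,0$. This contradiction proves the induction step, and with it the case $i\ge0$ of the lemma.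

For negative exponents use duality: for $i\ge1$,
$$\operatorname{Ext}^j(\mathcal T,\mathcal T\otimes\omega^{i})\cong\mathsf D\operatorname{Ext}^{2-j}(\mathcal T\otimes\omega^{i},\mathcal T\otimes\omega)\cong\mathsf D\operatorname{Ext}^{2-j}(\mathcal T,\mathcal T\otimes\omega^{-(i-1)}),$$
which vanishes for $j\ne2$ by the part already proved. $\square$

Now the easy case.

**Proposition 2.** Suppose $\omega\cong\mathcal O(-1)$ and $\operatorname{End}\mathcal O(n)=k$, as on the surface above. Then no 2-hereditary tilting bundle is a direct sum of sheaves $\mathcal O(n)$.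

*Proof.* Let $\mathcal T\cong\bigoplus_a\mathcal O(n_a)$ be a 2-hereditary tilting bundle. Suppose two of the integers differ, say $n_1<n_2$. Put $i=n_2-n_1-1\ge0$. Then $\mathcal O(n_1)\otimes\omega^{-i}=\mathcal O(n_2-1)=\mathcal O(n_2)\otimes\omega$, so
$$\operatorname{Ext}^2(\mathcal O(n_2),\mathcal O(n_1)\otimes\omega^{-i})=\operatorname{Ext}^2(\mathcal O(n_2),\mathcal O(n_2)\otimes\omega)\cong\mathsf D\operatorname{End}\mathcal O(n_2)\ne0 .$$
This contradicts Lemma 1. Hence $\mathcal T\cong\mathcal O(n)^r$ and $\operatorname{End}\mathcal T\cong M_r(k)$. This algebra is semisimple with one simple module, so every object of $D^b_c(\mathbb X)$ is a direct sum of shifts of $\mathcal O(n)$. But a skyscraper sheaf is a nonzero torsion sheaf, and is not such a sum. $\square$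

On $\mathbb P^2$ tensoring with $\omega$ moves three steps, which leaves room for three line bundles; here it moves one step, which leaves room for one. The failure is not visible in self-extensions alone. On our surface $\mathcal O\oplus\mathcal O(2)$ has none: all $\operatorname{Ext}^1$ vanish, $\operatorname{Ext}^2(\mathcal O(2),\mathcal O)\cong\mathsf DR_1=0$ because the smallest positive degree in $R$ is $66$, and the other $\operatorname{Ext}^2$ are dual to $R_{-1}$ and $R_{-3}$. It is the twist that fails: $\operatorname{Ext}^2(\mathcal O(2),\mathcal O\otimes\omega^{-1})\cong\mathsf DR_0=k$.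

What changes in general? A tilting bundle may have indecomposable summands of any rank, and over a singular ring such as $R$ there is no evident reason for them to be line bundles. Most of the lecture goes into showing that here Lemma 1 forces them to be.

## 2. Weighted surfaces, almost Fano pairs, and the conjecture

**Definition (weighted projective surface).** A weighted projective surface $\mathbb X$ is a log surface $(X,\Delta)$, where $X$ is a smooth projective surface over $k$; $D_1,\dots,D_n$ are distinct smooth irreducible curves on $X$ whose sum has simple normal crossings (SNC); $p_i\ge2$ are integers; and $\Delta=\sum_i(1-\frac1{p_i})D_i$. The $D_i$ are the *weighted divisors*. The category $\operatorname{coh}\mathbb X$ is the category of coherent sheaves on the root stack of $X$ along the $D_i$ with orders $p_i$ (equivalently, of coherent modules over the associated Geigle–Lenzing order). A *bundle* is a locally projective object, i.e. a vector bundle on the root stack.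

Concretely, near a point where $D_1=\{u=0\}$ and $D_2=\{v=0\}$ cross, the root stack is étale-locally $[\operatorname{Spec}k[s,t]/(\mu_{p_1}\times\mu_{p_2})]$ with $s^{p_1}=u$, $t^{p_2}=v$, each factor acting by multiplication on its variable. (Off $D_2$, drop the second factor.) So $\mathbb X$ is smooth. Let $\pi:\mathbb X\to X$ be the coarse map. Then $\pi_*$ takes invariants; it is exact in characteristic $0$, $\pi_*\mathcal O=\mathcal O$, and $H^j(\mathbb X,E)=H^j(X,\pi_*E)$. This is why $\operatorname{Ext}^j$ between bundles vanishes outside $j=0,1,2$. Let $\bar D_i$ be the divisor with $p_i\bar D_i=\pi^*D_i$, locally $s=0$. From $du=p_1s^{p_1-1}ds$ one reads off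
$$\omega=\pi^*\omega_X\otimes\mathcal O\Big(\sum_i(p_i-1)\bar D_i\Big).\qquad(2)$$

**Example.** Weight one line $X_1=0$ of $\mathbb P^2$ by $2$. With $X_1=x^2$ one gets graded modules over $k[x,X_2,X_3]$ with degrees $1,2,2$. Here $\pi^*\mathcal O_{\mathbb P^2}(1)=\mathcal O(2)$, and (2) gives $\omega=\mathcal O(-6+1)=\mathcal O(-5)$. On the plane, $-(K_X+\Delta)$ has degree $3-\frac12=\frac52$, which is $5$ half-steps.

**Definition (almost Fano, rational).** $\mathbb X$ is *almost Fano* if $-(K_X+\Delta)$ is nef and big. A weighted divisor is *rational* if it is a rational curve; being smooth, it is then $\cong\mathbb P^1$.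

**Example.** The Hirzebruch surface $\mathbb F_2$, without weights, is almost Fano but not Fano. Let $C$ be the $(-2)$-curve and $\phi$ a fiber. Then $-K=2(C+2\phi)$, and $C+2\phi$ meets $C$ in $0$ and $\phi$ in $1$, so $-K$ is nef but not ample. Also $K^2=8>0$, so $-K$ is big.

The problem comes from Daniel Chan, "2-hereditary algebras and almost Fano weighted surfaces", arXiv:1604.06141 (2016).

**Conjecture.** A weighted projective surface $\mathbb X$ has a 2-hereditary tilting bundle if and only if the weighted divisors $D_i$ are rational and $\mathbb X$ is almost Fano.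

Among the known results that may be used are that every plane weighted on at most three lines has a 2-hereditary tilting bundle, that $\mathbb F_2$ has one, and that every Fano surface with $K_X^2\ge3$ has one. We shall need only the following one, which we quote:

**Quoted fact.** If $(X,\Delta)$ has a 2-hereditary tilting bundle, then $-(K_X+\Delta)$ is nef and $(K_X+\Delta)^2\ge0$.

The answer is that "only if" holds and "if" fails. The conjecture is **false**.

**Theorem A.** If $\mathbb X$ has a 2-hereditary tilting bundle, then all weighted divisors are rational and $\mathbb X$ is almost Fano.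

**Theorem B.** Let $L_1,L_2,L_3\subset\mathbb P^2$ be the coordinate lines $X_i=0$, with weights $p_i\ge1$ ($p_i=1$ means that $L_i$ is not a weighted divisor). Let $D=\{Q=0\}$ be a smooth curve of degree $e\in\{1,2\}$ with weight $q\ge2$, such that the weighted divisors form an SNC divisor. Put $P=p_1p_2p_3q$. Assume that $p_1,p_2,p_3,q$ are pairwise coprime, $\gcd(q,e)=1$, and
$$\frac1{p_1}+\frac1{p_2}+\frac1{p_3}+\frac eq=e+\frac1P.\qquad(3)$$
Then $-(K_X+\Delta)$ is ample and the weighted divisors are rational, but $\mathbb X$ has no 2-hereditary tilting bundle.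

**Proposition C.** Up to order, the solutions of the conditions in Theorem B are exactly:

* $e=1$ (four general lines): weights $(2,3,7,41)$ and $(2,3,11,13)$;
* $e=2$ (two lines and a conic, $p_3=1$), written $(p_1,p_2;q)$: $(2,3;11)$, $(2,9;5)$, $(4,11;3)$, $(5,7;3)$.

All six occur. Each $e=2$ case contains infinitely many pairwise non-isomorphic pairs $(X,\Delta)$.

The surface of Section 1 is the case $(2,3,11,13)$: $\frac12+\frac13+\frac1{11}+\frac1{13}=1+\frac1{858}$.

## 3. Grothendieck groups, Euler characteristics, and Theorem A

Let $\mathcal T$ be a 2-hereditary tilting bundle on $\mathbb X$, with $\Lambda=\operatorname{End}\mathcal T$. Since $\operatorname{gl.dim}\Lambda<\infty$, we have $K_0(\mathbb X)\cong K_0(\operatorname{proj}\Lambda)$. This group is finitely generated, by the classes $[T_a]$. Both halves of Theorem A use this.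

### 3.1 The weighted divisors are rational

The purpose here is to find $K_0(D)$ inside $K_0(\mathbb X)$ for each weighted divisor $D$; this is too big a group unless $D\cong\mathbb P^1$.

Let $D=D_1$, $p=p_1\ge2$, $\iota:\bar D=\bar D_1\hookrightarrow\mathbb X$, and $\rho:\bar D\to D$ the coarse map. In the chart above, $\bar D$ is $[\operatorname{Spec}k[t]/(\mu_{p_1}\times\mu_{p_2})]$ with $\mu_{p_1}$ acting trivially, and $D=\operatorname{Spec}k[t^{p_2}]$. So $\rho$ is flat, $\rho_*$ (taking invariants) is exact, and $\rho_*\mathcal O=\mathcal O$. Define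
$$\alpha:K_0(D)\to K_0(\mathbb X),\ [G]\mapsto[\iota_*\rho^*G],\qquad\beta:K_0(\mathbb X)\to K_0(D),\ [E]\mapsto[\rho_*\mathbf L\iota^*E].$$
These are well defined, since $\rho^*,\iota_*,\rho_*$ are exact and $\mathbf L\iota^*$ has finite amplitude.

We compute $\beta\alpha[G]$; it suffices to take $G$ locally free, because such classes generate $K_0(D)$. For a sheaf $G'$ on $\bar D$, the resolution $0\to\mathcal O(-\bar D)\to\mathcal O\to\mathcal O_{\bar D}\to0$ shows that $\mathbf L\iota^*\iota_*G'$ has cohomology $G'$ in degree $0$ and $G'\otimes\mathcal O(-\bar D)|_{\bar D}$ in degree $-1$. Hence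
$$\beta\alpha[G]=[\rho_*\rho^*G]-[\rho_*(\rho^*G\otimes\mathcal O(-\bar D)|_{\bar D})].$$
The first term is $[G]$ by the projection formula. In the second, the generic stabilizer $\mu_p$ acts trivially on $\rho^*G$ and by a nontrivial character on $\mathcal O(-\bar D)|_{\bar D}$, whose local generator is $s$. So there are no invariants, and the second term is $0$.

Thus $\beta\alpha=\mathrm{id}$, and $K_0(D)$ is a direct summand of $K_0(\mathbb X)$, hence finitely generated. But $K_0(D)\cong\mathbb Z\oplus\operatorname{Pic}D$, and if $D$ had positive genus, $\operatorname{Pic}D$ would contain the nonzero divisible group $\operatorname{Pic}^0D$. A finitely generated abelian group contains no such subgroup. So $D\cong\mathbb P^1$.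

### 3.2 The self-intersection is positive

By the quoted fact, $-(K_X+\Delta)$ is nef and $(K_X+\Delta)^2\ge0$. A nef divisor with positive self-intersection is big, so it remains to exclude $(K_X+\Delta)^2=0$.

Here is the simplest instance. Weight $\mathbb P^2$ on six general lines with weights $2$. Then $K_X+\Delta$ has degree $-3+6\cdot\frac12=0$ and $\omega^2\cong\mathcal O$. So $\operatorname{Ext}^2(\mathcal T,\mathcal T\otimes\omega^{-1})=\operatorname{Ext}^2(\mathcal T,\mathcal T\otimes\omega)\cong\mathsf D\operatorname{End}\mathcal T\ne0$, against Lemma 1. The general case is brought to this one by showing that some power of $\omega$ is trivial.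

Suppose $(K_X+\Delta)^2=0$. Let $p=\operatorname{lcm}(p_i)$ (with $p=1$ if there are no weights), and $B=-p(K_X+\Delta)$. This is an integral nef divisor with $B^2=0$, and (2) gives $\omega^{-p}\cong\pi^*\mathcal O(B)$.

**Step 1: $\chi(E,E'\otimes\omega^{-pj})$ does not depend on $j$.** Fix $a,b$ and put $V=\pi_*(T_a^\vee\otimes T_b)$. By the projection formula, $\chi(T_a,T_b\otimes\omega^{-pj})=\chi(X,V(jB))$. By Riemann–Roch this is a polynomial in $j$ with quadratic term $\frac12\operatorname{rk}(V)B^2j^2=0$, so it has degree $\le1$. By Lemma 1, for each $j\in\mathbb Z$ only $\operatorname{Hom}$ or only $\operatorname{Ext}^2$ can be nonzero; both count positively, so the value is $\ge0$ for every $j\in\mathbb Z$. A polynomial of degree $\le1$ that is nonnegative on all of $\mathbb Z$ is constant. Since the $[T_a]$ generate $K_0(\mathbb X)$ and $\chi$ is biadditive, the claim follows for all $E,E'$.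

**Step 2: $B\equiv0$.** We feed suitable sheaves into Step 1. Take $E=\mathcal O$ and $E'=\pi^*\mathcal O(mH)$ with $H$ ample. Then
$$\chi(X,\mathcal O(mH+jB))=\tfrac12(mH+jB)\cdot(mH+jB-K_X)+\chi(\mathcal O_X)$$
is constant in $j$. Its coefficient of $j$ is $mH\cdot B-\frac12K_X\cdot B$, using $B^2=0$. This vanishes for every $m$, so $H\cdot B=0$. As $B^2=0$, the Hodge index theorem gives $B\equiv0$.

**Step 3: $\omega^p\cong\mathcal O$.** We pass from numerical to linear triviality by finding a section. In characteristic $0$ the composite $\mathcal O\to\mathcal T^\vee\otimes\mathcal T\to\mathcal O$ of the unit and the trace is multiplication by the rank, hence invertible. So $\mathcal O$ is a direct summand of $\mathcal T^\vee\otimes\mathcal T$. By Lemma 1, $H^i(X,\mathcal O(jB))=H^i(\mathbb X,\omega^{-pj})=0$ for $i>0$, $j\ge0$. Since $B\equiv0$, Riemann–Roch gives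
$$h^0(\mathcal O(B))=\chi(\mathcal O(B))=\chi(\mathcal O_X)=h^0(\mathcal O_X)=1 .$$
So $B$ is linearly equivalent to an effective divisor which is numerically trivial. A nonzero effective divisor meets an ample one positively, so this divisor is $0$. Hence $\omega^p\cong\mathcal O$.

**Step 4: contradiction.** As in the six-line example,
$$\operatorname{Ext}^2(\mathcal T,\mathcal T\otimes\omega^{-(p-1)})\cong\operatorname{Ext}^2(\mathcal T,\mathcal T\otimes\omega)\cong\mathsf D\operatorname{Hom}(\mathcal T,\mathcal T)\ne0,$$
with $p-1\ge0$, which contradicts Lemma 1. This proves Theorem A. $\square$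

## 4. The hypersurface ring of the weighted plane

From here to the end of Section 8 we are in the situation of Theorem B. This section replaces $\mathbb X$ by a graded hypersurface ring with $\omega=\mathcal O(-1)$, and pays the debts of Section 1.

**The stack as a quotient.** A map from a scheme to $\mathbb P^2$ is a line bundle $L$ with three sections $X_1,X_2,X_3$ without common zero. A lift to the root stack adds line bundles $N_1,\dots,N_4$, isomorphisms $N_i^{p_i}\cong L$ ($i\le3$) and $N_4^q\cong L^e$, and sections $x_i$ of $N_i$ with $x_i^{p_i}=X_i$, $x_4^q=Q(X)$. (If $p_i=1$ this adds nothing.) The line bundles with their isomorphisms are a torsor under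
$$G=\{(\lambda,\mu_1,\dots,\mu_4)\in\mathbb G_m^5:\ \mu_i^{p_i}=\lambda\ (i\le3),\ \mu_4^q=\lambda^e\},$$
and the sections are an equivariant map from this torsor to
$$U=\{(X,x_1,\dots,x_4):\ X\in\mathbb A^3\setminus0,\ x_i^{p_i}=X_i\ (i\le3),\ x_4^q=Q(X)\}.$$
So $\mathbb X=[U/G]$.

**$G\cong\mathbb G_m$.** The character group of $G$ is generated by $x_1,\dots,x_4,c$ (the characters $\mu_i$ and $\lambda$) with relations $p_ix_i=c$ ($i\le3$) and $qx_4=ec$. The maximal minors of the $4\times5$ relation matrix are, up to sign: $P$ (delete column $c$); $P/p_i$ for $i\le3$ (delete column $x_i$; then row $i$ has the single entry $-1$); and $e\,p_1p_2p_3$ (delete column $x_4$; then row $4$ has the single entry $-e$). By pairwise coprimality $\gcd(p_2p_3,p_1p_3,p_1p_2)=1$, so the $P/p_i$ ($i\le3$) have gcd $q$. Also $\gcd(q,e\,p_1p_2p_3)=1$. So the minors have gcd $1$, the group is torsion-free of rank $1$, hence $\cong\mathbb Z$. The map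
$$x_i\mapsto w_i=P/p_i\ (i\le3),\qquad x_4\mapsto w_4=eP/q,\qquad c\mapsto P$$
respects the relations. It is surjective, because $w_1,w_2,w_3$ have gcd $q$ and $w_4=e\,p_1p_2p_3$ is prime to $q$. A surjection $\mathbb Z\to\mathbb Z$ is an isomorphism. So $G\cong\mathbb G_m$, acting on $x_i$ with weight $w_i$.

**The ring.** The $X_i$ are functions of the $x_i$, and $X=0$ forces $x_1=x_2=x_3=0$ and then $x_4=0$. So, with $S=k[x_1,\dots,x_4]$,
$$\mathbb X=[(\operatorname{Spec}R\setminus0)/\mathbb G_m],\qquad R=S/(f),\qquad f=x_4^q-Q(x_1^{p_1},x_2^{p_2},x_3^{p_3}),$$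
where $\deg x_i=w_i>0$ and $\deg f=d:=eP$. Let $\mathfrak m$ be the irrelevant ideal. Then $\operatorname{coh}\mathbb X=\operatorname{gr}R/(\text{finite length})$.

**Ring-theoretic properties.** A root stack along an SNC divisor is smooth and $U\to\mathbb X$ is a $\mathbb G_m$-torsor, so $U=\operatorname{Spec}R\setminus0$ is regular. Being a hypersurface, $R$ is Gorenstein, in particular Cohen–Macaulay, of dimension $3$. It is regular in codimension one, hence normal by Serre's criterion. A normal noetherian ring is a product of domains, and idempotents of $R$ lie in $R_0=k$; so $R$ is a domain.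

**The sheaves $\mathcal O(n)$.** Because $\operatorname{depth}R=3$, we have $\Gamma(U,\mathcal O_U)=R$ and $H^1(U,\mathcal O_U)=H^2_{\mathfrak m}(R)=0$. Taking graded pieces gives $H^0(\mathbb X,\mathcal O(n))=R_n$ and $H^1(\mathbb X,\mathcal O(n))=0$, as promised in Section 1. Moreover $\pi^*\mathcal O_{\mathbb P^2}(1)=\mathcal O(P)$, since $c\mapsto P$, and the divisor of $x_i$ is the corresponding root divisor. So (2) and (3) give
$$\omega=\mathcal O\Big(-3P+\sum_{i\le3}(p_i-1)\frac P{p_i}+(q-1)\frac{eP}q\Big)=\mathcal O\Big(P\big(e-\sum_{i\le3}\frac1{p_i}-\frac eq\big)\Big)=\mathcal O(-1).\qquad(4)$$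
The same computation on $\mathbb P^2$ shows that $-(K_X+\Delta)$ has degree $1/P>0$, so it is ample. Lines and smooth conics are rational. This proves the positive assertions of Theorem B, and Proposition 2 applies.

**Homogeneous primes and the plane.** The homogeneous primes of $R$ other than $\mathfrak m$ correspond to the $\mathbb G_m$-invariant irreducible closed subsets of $U$. Invariant closed subsets of $U$ correspond to closed subsets of $|\mathbb X|=|\mathbb P^2|$. Irreducible ones correspond to irreducible ones: images of irreducible sets are irreducible; conversely, if $Z$ is irreducible, the components of its preimage are invariant because $\mathbb G_m$ is connected, their images are closed subsets with union $Z$, so one of them is the whole preimage. The preimage of $Z$ has dimension $\dim Z+1$. Hence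
$$\{\text{homogeneous primes}\ne\mathfrak m\}\ \longleftrightarrow\ \{\text{irreducible closed subsets of }\mathbb P^2\},\qquad(5)$$
where the whole plane corresponds to $0$, curves to height $1$, and closed points to height $2$. A form in $X_1,X_2,X_3$, viewed in $R$ through $X_i=x_i^{p_i}$, lies in such a prime exactly when it vanishes on the corresponding subset.

## 5. Rigidity of the module of sections, and the parity problem

Suppose from now on that $\mathcal T$ is a 2-hereditary tilting bundle on $\mathbb X$. Put $M=\bigoplus_nH^0(\mathbb X,\mathcal T(n))=\Gamma(U,\mathcal T|_U)$. The aim is to show that $M$ is free; then $\mathcal T$ is a sum of sheaves $\mathcal O(n)$ and Proposition 2 finishes the proof.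

**$M$ is finitely generated of depth $\ge2$.** Choose a finitely generated graded $N$ with sheaf $\mathcal T$, and put $N^*=\operatorname{Hom}_R(N,R)$, whose sheaf is $\mathcal T^\vee$. Take a graded free presentation $F_1\to F_0\to N^*\to0$ and apply $\operatorname{Hom}(-,\mathcal O_U)$ to its sheafification on $U$. Since $\Gamma(U,\mathcal O_U)=R$, the module $M=\operatorname{Hom}_U(\mathcal T^\vee|_U,\mathcal O_U)$ is the kernel of $\operatorname{Hom}_R(F_0,R)\to\operatorname{Hom}_R(F_1,R)$. So $M=\operatorname{Hom}_R(N^*,R)$ is finitely generated, and its sheaf is $\mathcal T$. The natural map $M\to\Gamma(U,\tilde M)$ is an isomorphism, and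
$$0\to H^0_{\mathfrak m}(M)\to M\to\Gamma(U,\tilde M)\to H^1_{\mathfrak m}(M)\to0$$
is exact, so $H^0_{\mathfrak m}(M)=H^1_{\mathfrak m}(M)=0$.

Below, $\operatorname{Ext}_R$ of finitely generated graded modules is the ungraded one, so $\operatorname{Ext}^j_R(N,N')=\bigoplus_i\operatorname{Ext}^j_{\operatorname{gr}R}(N,N'(i))$.

**Step 1: $\operatorname{Ext}^1_R(M,M)=0$.** This step turns Lemma 1 into algebra. Since $\omega=\mathcal O(-1)$, every twist is a power of $\omega$, so Lemma 1 with $j=1$ gives $\operatorname{Ext}^1(\mathcal T,\mathcal T(i))=\operatorname{Ext}^1(\mathcal T,\mathcal T\otimes\omega^{-i})=0$ for *all* $i\in\mathbb Z$. Let $0\to M(i)\to Z\to M\to0$ be a graded extension. Its sheafification splits. A retraction $\tilde Z\to\mathcal T(i)$ induces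
$$Z\to\bigoplus_nH^0(\mathbb X,\tilde Z(n))\to\bigoplus_nH^0(\mathbb X,\mathcal T(i+n))=M(i),$$
which is the identity on $M(i)$. So the extension splits.

**What a direct attempt meets.** One would like to conclude that $M$ is free as one does over a polynomial ring, and two things are missing. First, $M$ need not be maximal Cohen–Macaulay: that would need $H^1(\mathbb X,\mathcal T(n))=0$ for all $n$, whereas Lemma 1 controls $\mathcal T^\vee\otimes\mathcal T$ and not $\mathcal T$. This can be repaired (Section 6). Second, suppose $Y$ is maximal Cohen–Macaulay over the hypersurface $R$ with $\operatorname{Ext}^1_R(Y,Y)=0$. Free resolutions of $Y$ are 2-periodic, as we shall see, so all *odd* $\operatorname{Ext}^i_R(Y,Y)$ vanish. But freeness will come from the vanishing of an *even* one, and periodicity says nothing about those. The obstacle is real: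

**Example (rigid, not free).** Let $A=k[x,y]/(xy)$ and $Y=A/(x)=k[y]$. A free resolution of $Y$ is $\cdots\xrightarrow{\,x\,}A\xrightarrow{\,y\,}A\xrightarrow{\,x\,}A\to Y$. Applying $\operatorname{Hom}(-,Y)$ gives
$$k[y]\xrightarrow{\,0\,}k[y]\xrightarrow{\,y\,}k[y]\xrightarrow{\,0\,}k[y]\xrightarrow{\,y\,}\cdots,$$
so $\operatorname{Ext}^1_A(Y,Y)=\ker(y)=0$ but $\operatorname{Ext}^2_A(Y,Y)=k[y]/(y)=k$. With values in $N=A/(y)=k[x]$ the complex is $k[x]\xrightarrow{x}k[x]\xrightarrow{0}k[x]\xrightarrow{x}\cdots$, so $\operatorname{Ext}^1_A(Y,N)=k$ and $\operatorname{Ext}^2_A(Y,N)=0$.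

So rigid modules over a hypersurface ring need not be free, and some special feature of our $R$ must be used. In the example the difference $\dim\operatorname{Ext}^2-\dim\operatorname{Ext}^1$ is $1$ on $A/(x)$, $-1$ on $A/(y)\cong xA$, and $0$ on $A$: it is additive on $0\to xA\to A\to A/(x)\to0$. This suggests how to compare even with odd. Show that the difference is additive in the second variable and zero on free modules; then show that over our $R$ every module can be reached from free ones. That last point is where $\mathbb P^2$ enters: every curve in $\mathbb P^2$ is the zero set of one form.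

## 6. Passage to a maximal Cohen–Macaulay module

**Step 2.** We replace $M$ by a maximal Cohen–Macaulay (MCM) module $Y$, that is, one of depth $3$, without losing rigidity.

By local duality over the Gorenstein ring $R$ of dimension $3$, $\operatorname{Ext}^i_R(M,R)$ is dual, up to a shift, to $H^{3-i}_{\mathfrak m}(M)$. As $\operatorname{depth}M\ge2$, it vanishes for $i\ge2$. Choose homogeneous generators $\xi_1,\dots,\xi_s$ of $\operatorname{Ext}^1_R(M,R)$, with $\xi_j\in\operatorname{Ext}^1_{\operatorname{gr}R}(M,R(a_j))$. Together they are a class in $\operatorname{Ext}^1(M,F)$, where $F=\bigoplus_jR(a_j)$, and so define a graded extension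
$$0\to F\to Y\to M\to0.\qquad(6)$$
The connecting map $\operatorname{Hom}(F,R)\to\operatorname{Ext}^1(M,R)$ sends the $j$-th projection to $\pm\xi_j$, so it is onto. In the exact sequence
$$\operatorname{Hom}(F,R)\to\operatorname{Ext}^1(M,R)\to\operatorname{Ext}^1(Y,R)\to\operatorname{Ext}^1(F,R)=0$$
this gives $\operatorname{Ext}^1(Y,R)=0$. For $i\ge2$, $\operatorname{Ext}^i(Y,R)$ sits between $\operatorname{Ext}^i(M,R)=0$ and $\operatorname{Ext}^i(F,R)=0$. So
$$\operatorname{Ext}^i_R(Y,R)=0\quad\text{for all }i\ge1,\qquad(7)$$
and by local duality again $Y$ is MCM. It is nonzero, since $M\ne0$.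

*Claim: $\operatorname{Ext}^1_R(Y,Y)=0$.* Apply $\operatorname{Hom}(Y,-)$ to (6). By (7), $\operatorname{Ext}^1(Y,F)=\operatorname{Ext}^2(Y,F)=0$, so $\operatorname{Ext}^1(Y,Y)\cong\operatorname{Ext}^1(Y,M)$. Now apply $\operatorname{Hom}(-,M)$ to (6): the sequence $\operatorname{Ext}^1(M,M)\to\operatorname{Ext}^1(Y,M)\to\operatorname{Ext}^1(F,M)$ is exact, the left term is $0$ by Step 1, and the right term is $0$ because $F$ is free. $\square$

## 7. A vanishing Herbrand difference

**Step 3.** This step shows $\dim\operatorname{Ext}^2_R(Y,N)=\dim\operatorname{Ext}^1_R(Y,N)$ for every finitely generated graded $N$.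

**The periodic resolution.** Over $S$, which has dimension $4$, the Auslander–Buchsbaum formula gives $\operatorname{pd}_SY=4-3=1$. Let $0\to G_1\to G_0\to Y\to0$ be a graded $S$-free resolution and write $\bar G_j=G_j/fG_j$, a free $R$-module. Tensor with $R=S/(f)$. Since $fY=0$, $\operatorname{Tor}_1^S(Y,R)=\ker(f:Y(-d)\to Y)=Y(-d)$, and we get an exact sequence
$$0\to Y(-d)\to\bar G_1\xrightarrow{\ \varphi\ }\bar G_0\to Y\to0.\qquad(8)$$
Let $\psi:\bar G_0(-d)\to\bar G_1$ be the composite $\bar G_0(-d)\to Y(-d)\to\bar G_1$. Splicing shifted copies of (8) gives a free resolution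
$$\cdots\to\bar G_1(-d)\xrightarrow{\ \varphi\ }\bar G_0(-d)\xrightarrow{\ \psi\ }\bar G_1\xrightarrow{\ \varphi\ }\bar G_0\to Y\to0 .$$
Forgetting the grading, $\operatorname{Ext}^i_R(Y,N)$ is the $i$-th cohomology of
$$C(N):\quad\operatorname{Hom}(\bar G_0,N)\xrightarrow{\varphi^*}\operatorname{Hom}(\bar G_1,N)\xrightarrow{\psi^*}\operatorname{Hom}(\bar G_0,N)\xrightarrow{\varphi^*}\operatorname{Hom}(\bar G_1,N)\xrightarrow{\psi^*}\cdots$$
This complex is literally 2-periodic from degree $0$ on, and $N\mapsto C(N)$ is exact. So for $i\ge1$, $\operatorname{Ext}^{i+2}_R(Y,N)=\operatorname{Ext}^i_R(Y,N)$; and for a short exact sequence $0\to N'\to N\to N''\to0$ the connecting map $\operatorname{Ext}^i(Y,N'')\to\operatorname{Ext}^{i+1}(Y,N')$ is the same for $i$ and $i+2$, since it is computed from the terms in degrees $i-1,\dots,i+2$. (The restriction $i\ge1$ is needed because $C(N)$ has no term in degree $-1$.)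

**Finite dimensions.** Let $\mathfrak p\ne\mathfrak m$ be a prime in $U$. Then $R_{\mathfrak p}$ is regular, so $Y_{\mathfrak p}$ has finite projective dimension $r$. If $r\ge1$, a minimal resolution shows $\operatorname{Ext}^r(Y_{\mathfrak p},R_{\mathfrak p})\ne0$, against (7). So $Y_{\mathfrak p}$ is free. Hence for $i\ge1$ and $N$ finitely generated graded, $\operatorname{Ext}^i_R(Y,N)$ is supported at $\mathfrak m$, and
$$e^i(N):=\dim_k\operatorname{Ext}^i_R(Y,N)<\infty .$$
Put $h(N)=e^2(N)-e^1(N)$. This is the *Herbrand difference*; in the example of Section 5 it took the values $1,-1,0$.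

**$h$ is additive.** For $0\to N'\to N\to N''\to0$ and $i\ge1$ let $\rho_i$ be the rank of $\operatorname{Ext}^i(Y,N'')\to\operatorname{Ext}^{i+1}(Y,N')$. For $i\ge2$, exactness says that the image of $\operatorname{Ext}^i(Y,N')$ in $\operatorname{Ext}^i(Y,N)$ has dimension $e^i(N')-\rho_{i-1}$, and the image of $\operatorname{Ext}^i(Y,N)$ in $\operatorname{Ext}^i(Y,N'')$ has dimension $e^i(N'')-\rho_i$. Their sum is $e^i(N)$, so
$$e^i(N')-e^i(N)+e^i(N'')=\rho_{i-1}+\rho_i\qquad(i\ge2).$$
For $i=2$ the right side is $\rho_1+\rho_2$; for $i=3$ it is $\rho_2+\rho_3=\rho_2+\rho_1$. Subtracting, $e^2-e^3$ is additive, and $e^3=e^1$. So $h$ is additive.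

Also $h(N(1))=h(N)$, since our $\operatorname{Ext}$ is ungraded, and $h(R)=0$ by (7). Therefore
$$h(N)=0\quad\text{whenever }N\text{ has a finite graded free resolution.}\qquad(9)$$

**$h$ vanishes on all finitely generated graded modules.** Each such module has a finite filtration by graded submodules with factors $(R/\mathfrak p)(n)$, $\mathfrak p$ a homogeneous prime containing its annihilator. If $\mathfrak p$ is minimal in the support of $N$, shifts of $R/\mathfrak p$ occur exactly $\operatorname{length}(N_{\mathfrak p})\ge1$ times. So it suffices to show $h(R/\mathfrak p)=0$. We use (5) and go through the heights.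

* $\mathfrak p=0$: $h(R)=0$.
* $\mathfrak p=\mathfrak m$: let $z$ be a homogeneous system of parameters. As $R$ is Cohen–Macaulay, $z$ is a regular sequence and the Koszul complex resolves $R/(z)$. This module has finite length $\ell>0$, with all factors shifts of $k$. By (9), $\ell\,h(k)=h(R/(z))=0$, so $h(k)=0$.
* $\mathfrak p$ of height $2$, corresponding to $y\in\mathbb P^2$: let $l,l'$ be linear forms in $X_1,X_2,X_3$ cutting out $y$, viewed in $R$. By (5) the only homogeneous primes containing them are $\mathfrak p$ and $\mathfrak m$. So $\dim R/(l,l')=1$, the pair $l,l'$ is a regular sequence, and $R/(l,l')$ has a finite free resolution. It has a filtration in which shifts of $R/\mathfrak p$ occur $m\ge1$ times and the other factors are shifts of $k$. By (9) and $h(k)=0$, we get $m\,h(R/\mathfrak p)=0$.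
* $\mathfrak p$ of height $1$, corresponding to an irreducible curve $\{H=0\}\subset\mathbb P^2$: $H$ is a nonzero element of the domain $R$, so $R/(H)$ has a finite free resolution of length one. The homogeneous primes containing $H$ are $\mathfrak p$, the primes of points on the curve, and $\mathfrak m$. So $R/(H)$ has a filtration with $m\ge1$ factors that are shifts of $R/\mathfrak p$, and the others have primes of height $\ge2$, where $h$ is already zero. So $m\,h(R/\mathfrak p)=0$.

Hence $h=0$ on all finitely generated graded modules.

## 8. Freeness of $M$ and the end of the proof of Theorem B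

**Step 4: $Y$ is free, and then $M$ is free.** Here the even $\operatorname{Ext}$ is used. By Step 3 and the claim in Step 2, $\dim\operatorname{Ext}^2_R(Y,Y)=\dim\operatorname{Ext}^1_R(Y,Y)=0$. Let $\Omega=\ker(\bar G_0\to Y)$. Dimension shifting gives $\operatorname{Ext}^1_R(\Omega,Y)\cong\operatorname{Ext}^2_R(Y,Y)=0$. By (8) there is an exact sequence $0\to Y(-d)\to\bar G_1\to\Omega\to0$, and it splits. So $Y(-d)$ is a graded direct summand of a free module, hence free, and $Y$ is free.

Now (6) shows $\operatorname{pd}_RM\le1$. Suppose $M$ is not free. Take a minimal graded free resolution $0\to P_1\to P_0\to M\to0$ with $P_1\ne0$. The map $P_1\to P_0$ has entries in $\mathfrak m$, so the image of $\operatorname{Hom}(P_0,M)\to\operatorname{Hom}(P_1,M)$ lies in $\mathfrak m\operatorname{Hom}(P_1,M)$. Since $\operatorname{Hom}(P_1,M)$ is a nonzero direct sum of shifts of $M$, Nakayama's lemma says this is a proper submodule. So the cokernel $\operatorname{Ext}^1_R(M,M)$ is nonzero, against Step 1. Hence $M$ is graded free and $\mathcal T\cong\bigoplus_a\mathcal O(n_a)$.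

**Step 5: contradiction.** We are back in the easy case: by (4), $\omega=\mathcal O(-1)$, and $\operatorname{End}\mathcal O(n)=R_0=k$. Proposition 2 says that a 2-hereditary tilting bundle cannot be a sum of sheaves $\mathcal O(n)$. This proves Theorem B. $\square$

## 9. Solving $\frac1{p_1}+\frac1{p_2}+\frac1{p_3}+\frac eq=e+\frac1P$

It remains to prove Proposition C, which shows in particular that Theorem B is not empty.

**Four lines ($e=1$).** No weight is $1$: if, say, $p_3=1$, then (3) reads $\frac1{p_1}+\frac1{p_2}+\frac1q=\frac1{p_1p_2q}$, which is impossible since already $\frac1q\ge\frac1{p_1p_2q}$. So the weights are four pairwise coprime, hence distinct, integers $2\le a<b<c<d$ with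
$$\frac1a+\frac1b+\frac1c+\frac1d=1+\frac1{abcd}>1 .$$
If $a\ge3$, the left side is at most $\frac13+\frac14+\frac15+\frac16=\frac{57}{60}<1$. So $a=2$, and $b,c,d$ are odd. If $b\ge5$, the left side is at most $\frac12+\frac15+\frac17+\frac19<0.96$. So $b=3$. Multiplying by $6cd$ gives $6c+6d=cd+1$, that is,
$$(c-6)(d-6)=35,\qquad c,d\ge5 .$$
If $c=5$ then $d-6=-35$, impossible; so both factors are positive, and $(c,d)=(7,41)$ or $(11,13)$. Both $(2,3,7,41)$ and $(2,3,11,13)$ are pairwise coprime, and four general lines form an SNC divisor.

**Lines and a conic ($e=2$).** Since $\gcd(q,2)=1$, $q\ge3$ is odd, and (3) gives $\sum_i\frac1{p_i}>2-\frac2q\ge\frac43$. If all $p_i\ge2$, they are distinct and pairwise coprime, so $\sum_i\frac1{p_i}\le\frac12+\frac13+\frac15<\frac43$, which is impossible. So some $p_i$ is $1$, say $p_3=1$. With $\{p_1,p_2\}=\{a,b\}$, $a\le b$, (3) becomes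
$$\frac1a+\frac1b+\frac2q=1+\frac1{abq}.$$
If $a=1$, this gives $q+2b=1$, impossible. So $2\le a<b$.

* If $q=3$: multiplying by $3ab$ gives $3a+3b=ab+1$, i.e. $(a-3)(b-3)=8$. Here $a=2$ would give $b=-5$, so both factors are positive, and $(a,b)=(4,11)$ or $(5,7)$.
* If $q\ge5$: $\frac1a+\frac1b>1-\frac25=\frac35>\frac13+\frac14$, so $a=2$. Multiplying by $2bq$ gives $2q+4b=bq+1$, i.e. $(b-2)(q-4)=7$, with both factors positive. So $(b,q)=(3,11)$ or $(9,5)$.

The four triples $(2,3;11)$, $(2,9;5)$, $(4,11;3)$, $(5,7;3)$ satisfy all coprimality conditions.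

**Existence and moduli for $e=2$.** On a smooth conic $D\cong\mathbb P^1$ choose two disjoint pairs of distinct points, and let $L_1,L_2$ be the lines through them. Each line meets $D$ transversally in its two points, and $L_1\cap L_2$ is not on $D$ since the pairs are disjoint. So $L_1+L_2+D$ is SNC. Choose coordinates in which $L_1,L_2$ are $X_1=0$, $X_2=0$; the line $X_3=0$ is not weighted. So all four cases occur. An isomorphism between two such pairs $(X,\Delta)$ preserves $L_1,L_2,D$, because their weights are distinct. So it restricts to an isomorphism of the conics $\cong\mathbb P^1$ that carries the first pair of points to the first and the second to the second. A configuration of two unordered pairs determines the cross-ratio of the four points up to finitely many values, and the cross-ratio can be chosen in infinitely many ways. So each case contains infinitely many pairwise non-isomorphic pairs $(X,\Delta)$. $\square$
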